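\title{Tropical curves of non-hyperelliptic type with algebraically trivial Ceresa cycle}

\begin{abstract}
A very general tropical curve whose graph is not of hyperelliptic type has algebraically nontrivial Ceresa cycle. We show that ``very general'' cannot be removed: an explicit curve on $K_4$ with edge lengths in $\{1,2,3\}$ has algebraically trivial Ceresa cycle. For every graph the edge lengths with algebraically trivial Ceresa cycle are dense, and commensurable edge lengths always give a torsion Ceresa cycle. The method is to cut the Abel--Jacobi image into cycles each of which is symmetric under a point reflection with its own center.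
\end{abstract}

\section{The question and the results}\label{sec:intro}

A \emph{tropical curve} $C$ is a compact metric graph: a finite connected graph $G=(V,E)$, loops and multiple edges allowed, with edge lengths $\ell\in\mathbb{R}_{>0}^{E}$. Its genus is $g=|E|-|V|+1$, and we assume $g\ge 1$. Put $N=\operatorname{Hom}(H_1(G,\mathbb{Z}),\mathbb{Z})$ and $N_{\mathbb{R}}=N\otimes\mathbb{R}$. For an oriented edge $e$ let $e^*\in N$ send a cycle to its coefficient of $e$; reversing $e$ changes the sign of $e^*$. Let
\[
Q=\sum_{e}\ell_e\,e^*\otimes e^*\colon H_1(G,\mathbb{R})\to N_{\mathbb{R}},\qquad Q(c)=\sum_e \ell_e\,e^*(c)\,e^*,\qquad \Lambda=Q\bigl(H_1(G,\mathbb{Z})\bigr).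
\]
The form $Q(c)(c)=\sum_e\ell_e\,e^*(c)^2$ is positive definite, so $Q$ is an isomorphism and $\Lambda$ is a lattice of rank $g$. We write $\det Q$ for the determinant of $Q$ in a basis of $H_1(G,\mathbb{Z})$ and the dual basis of $N$. In the convention of Mikhalkin and Zharkov, the \emph{tropical Jacobian} is the torus $J=\operatorname{Jac}(C)=N_{\mathbb{R}}/\Lambda$, identified with $H_1(C,\mathbb{R})/H_1(C,\mathbb{Z})$ by $Q$, together with the lattice $N$ of integral tangent vectors. Thus $N_{\mathbb{R}}$ carries two lattices: $N$ depends only on $G$ and says which directions are rational, while $\Lambda$ moves with the lengths. The \emph{Abel--Jacobi map} $\Phi=\Phi_p\colon C\to J$ with base point $p$ sends $p$ to $0$ and is affine on each oriented edge $e$, with derivative $e^*$ with respect to arc length. It is well defined because going once around a cycle $c$ adds $Q(c)\in\Lambda$.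

The image $\Phi_p(C)$ is a tropical $1$-cycle in $J$, that is, a balanced weighted union of segments of rational direction (Section~\ref{sec:chains}). Let $\iota(x)=-x$, and let $\tau_x$ be translation by $x$. Following Zharkov, the \emph{tropical Ceresa cycle} is
\[
\operatorname{Cer}_p(C)=\Phi_p(C)-\iota_*\Phi_p(C),
\]
and \emph{algebraic equivalence} $\sim$ of tropical cycles in $J$ is the equivalence relation generated by $W_{b_0}\sim W_{b_1}$, where $W$ is a tropical cycle in $J\times B$ for a tropical curve $B$ and $W_{b_0},W_{b_1}$ are its fibers over two points of $B$. The class of $\operatorname{Cer}_p(C)$ does not depend on $p$. The Ceresa cycle is \emph{algebraically trivial} if it is equivalent to $0$. It measures the failure of $\Phi(C)$ to deform, through tropical cycles, into its mirror image.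

The simplest cases are trivial because of a symmetry. If $g=1$, then $\Phi(C)$ is the whole circle $J$ with weight one, and $\operatorname{Cer}_p(C)=0$. Suppose next that $j$ is an isometric involution of $C$ that permutes the edges, acts as $-1$ on $H_1(G,\mathbb{Z})$ and fixes a point $p$. Then $(je)^*(c)=e^*(j^{-1}c)=-e^*(c)$, so $\Phi_p\circ j$ and $-\Phi_p$ have the same derivatives and agree at $p$; they are equal, and again $\operatorname{Cer}_p(C)=0$. The example to keep in mind is the \emph{banana graph}, two vertices joined by $n\ge2$ parallel edges of arbitrary lengths, with $j$ reversing every edge and $p$ the midpoint of an edge. On $K_4$ there is no such $j$ for any lengths: it would map each triangle to itself, hence fix each vertex.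

A graph $G$ is of \emph{hyperelliptic type} if some (equivalently, every) tropical curve on $G$ has Jacobian isomorphic, as a principally polarized tropical abelian variety, to the Jacobian of a hyperelliptic tropical curve; a curve is of hyperelliptic type if its graph is. The class is larger than that of hyperelliptic curves because the tropical Torelli map is not injective. We use the notion only through the first of the two known results below. A \emph{minor} is a graph obtained by deleting and contracting edges, and $L_3$ is the triangle with every edge doubled.

\begin{theorem}[Corey]\label{thm:corey}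
A graph is of hyperelliptic type if and only if it has neither $K_4$ nor $L_3$ as a minor.
\end{theorem}

\begin{theorem}\label{thm:verygeneral}
If $G$ has $K_4$ or $L_3$ as a minor, then the Ceresa cycle is algebraically nontrivial for all $\ell\in\mathbb{R}_{>0}^{E}$ outside a countable union of hypersurfaces.
\end{theorem}

For $G=K_4$, Theorem~\ref{thm:verygeneral} is Zharkov's tropical analogue of Ceresa's theorem. These two results draw the dividing line in terms of the graph alone, and the symmetry described above is unavailable on $K_4$ whatever the lengths. One may therefore guess that the exceptional hypersurfaces are an artifact of the proof. This is the question posed in \cite{Ritter}.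

\begin{quote}
\emph{Does every tropical curve that is not of hyperelliptic type have algebraically nontrivial Ceresa cycle?}
\end{quote}

The answer is no.

\begin{theorem}\label{thm:K4}
Let $C$ be the tropical curve on $K_4$ with vertices $O,P_{12},P_{23},P_{31}$ and lengths
\[
|P_{31}P_{12}|=1,\quad |P_{12}P_{23}|=2,\quad |P_{23}P_{31}|=3,\quad |OP_{12}|=2,\quad |OP_{23}|=|OP_{31}|=1.
\]
Then $C$ is not of hyperelliptic type, and its Ceresa cycle is algebraically trivial.
\end{theorem}

The guess fails because $\Phi(C)$ need not be symmetric as a whole: it is enough to write it as a sum of cycles each of which is symmetric about some center, since translations move the centers. Such decompositions come from arithmetic. If the lengths are integers, then $\Lambda\subset N$, and $D=N/\Lambda$ is a finite subgroup of $J$ of order $\det Q$.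

\begin{theorem}\label{thm:integer}
Let $C$ have positive integer edge lengths, and let $H$ be a subgroup of $D=N/\Lambda$ such that, for every edge $e$ that is not a bridge, the class of $e^*$ generates $D/H$. Then $|H|\cdot\operatorname{Cer}_p(C)\sim0$. In particular:
\begin{enumerate}
\item[(a)] if the class of $e^*$ generates $D$ for every non-bridge edge $e$, then the Ceresa cycle is algebraically trivial;
\item[(b)] the Ceresa cycle is always torsion modulo algebraic equivalence, of order dividing $\det Q$.
\end{enumerate}
\end{theorem}

Parts (a) and (b) are the cases $H=0$ and $H=D$. We call the hypothesis of (a) the \emph{generation condition}. Blocks of a graph are recalled in Section~\ref{sec:blocks}; lengths are \emph{commensurable} if their ratios are rational.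

\begin{corollary}\label{cor:torsion}
If the edge lengths inside each block of $G$ are commensurable, then the Ceresa cycle is torsion modulo algebraic equivalence.
\end{corollary}

\begin{theorem}\label{thm:dense}
For every connected graph $G$ of genus at least $1$, the set of $\ell\in\mathbb{R}_{>0}^{E}$ for which the Ceresa cycle is algebraically trivial is dense in $\mathbb{R}_{>0}^{E}$.
\end{theorem}

Let $G$ be any graph that is not of hyperelliptic type. By Theorem~\ref{thm:dense}, a closed set that contains all lengths with trivial Ceresa cycle is the whole of $\mathbb{R}_{>0}^E$. So the countable union of hypersurfaces in Theorem~\ref{thm:verygeneral} cannot be replaced by a finite or locally finite union, or by any closed set with nonempty complement. Since a countable union of hypersurfaces has dense complement, the trivial locus and the nontrivial locus are both dense.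

\section{Chains, cycles and translations in the Jacobian}\label{sec:chains}

\subsection*{Edge directions}
A \emph{half-edge} $h$ at a vertex $v$ is an end of an edge at $v$; a loop has two half-edges at its vertex. The \emph{direction} of $h$ is $u_h=e^*$, where the edge $e$ is oriented so that it leaves $v$ through $h$. The two half-edges of an edge have opposite directions. From now on, sums over half-edges $h\ni v$ run over half-edges of non-bridge edges only.

\begin{lemma}\label{lem:directions}
\begin{enumerate}
\item[(a)] If $e$ is a bridge, then $e^*=0$; otherwise $e^*$ is primitive in $N$.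
\item[(b)] For every vertex $v$, $\sum_{h\ni v}u_h=0$.
\item[(c)] If the lengths are integers and $p$ is a vertex, then $\Phi_p(v)\in D$ for every vertex $v$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Simple cycles generate $H_1(G,\mathbb{Z})$, and none passes through a bridge. A non-bridge edge lies on a simple cycle $c$, and $e^*(c)=\pm1$. (b) For a cycle $c$, the sum $\sum_{h\ni v}u_h(c)$ is minus the coefficient of $v$ in $\partial c=0$; bridges contribute nothing by (a). (c) For an edge from $v$ to $w$ we have $\Phi(w)=\Phi(v)+\ell_ee^*$ with $\ell_ee^*\in N$, and $G$ is connected.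
\end{proof}

\subsection*{One-chains}
A \emph{$1$-chain} in $J$ is a finite sum of segments with rational direction and integer weights, taken up to refinement: segments may be subdivided, weights on coinciding segments add, and segments of weight zero are dropped. For $q\in J$, a primitive $u\in N$ and $t\in\mathbb{R}$, let $\langle q;t,u\rangle$ be the chain traced by $s\mapsto q+su$ for $s$ between $0$ and $t$, counted with multiplicity if the path overlaps itself, with weight $\operatorname{sign}(t)$. The underlying segments are unoriented. The definition gives
\begin{align}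
\langle q;t,u\rangle&=\langle q+tu;\,t,-u\rangle, & \langle q;-t,u\rangle&=-\langle q;t,-u\rangle,\label{eq:reverse}\\
\iota_*\langle q;t,u\rangle&=\langle -q;t,-u\rangle, & \tau_x\langle q;t,u\rangle&=\langle q+x;t,u\rangle,\label{eq:maps}
\end{align}
and, by adding signed intervals on the line $s\mapsto q+su$,
\begin{equation}\label{eq:concat}
\langle q;t,u\rangle+\langle q+tu;t',u\rangle=\langle q;t+t',u\rangle\qquad(t,t'\in\mathbb{R}).
\end{equation}
The sign convention is chosen to make \eqref{eq:concat} hold for all real $t,t'$. We shall use one consequence. If $x'=x+\ell u$, then for all $a,a'\in\mathbb{R}$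
\begin{equation}\label{eq:legs}
\langle x;\ell,u\rangle-\langle x;a,u\rangle-\langle x';a',-u\rangle=\langle x+au;\ \ell-a-a',\,u\rangle .
\end{equation}
Indeed, $-\langle x;a,u\rangle=\langle x+au;-a,u\rangle$ by \eqref{eq:concat} with $t'=-t$, and $-\langle x';a',-u\rangle=\langle x';-a',u\rangle$ by \eqref{eq:reverse}; the three chains $\langle x+au;-a,u\rangle$, $\langle x;\ell,u\rangle$, $\langle x';-a',u\rangle$ concatenate by \eqref{eq:concat}.

Define the additive map $\partial$ from chains to $\mathbb{Z}[J]\otimes N$ by
\[
\partial\langle q;t,u\rangle=\bigl([q+tu]-[q]\bigr)\otimes u .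
\]
It is compatible with \eqref{eq:reverse} and \eqref{eq:concat}, hence with refinement. The coefficient of $-\partial Z$ at a point is the weighted sum of the primitive directions of the segments of $Z$ leaving that point. A \emph{tropical $1$-cycle} is a chain that is balanced, meaning that all these sums vanish, that is, $\partial Z=0$. Since $\Phi$ contracts bridges and the other $e^*$ are primitive,
\[
\Phi(C)=\sum_{e}\langle\Phi(v);\ell_e,e^*\rangle ,
\]
summed over the non-bridge edges, each oriented from some $v$ to some $w$. Its boundary is $-\sum_v[\Phi(v)]\otimes\sum_{h\ni v}u_h=0$ by Lemma~\ref{lem:directions}(b).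

\subsection*{Translations}
Let $\operatorname{Tr}(J)$ be the group generated by the differences $Z-\tau_xZ$, for $Z$ a tropical $1$-cycle and $x\in J$, and write $Z\equiv Z'$ if $Z-Z'\in\operatorname{Tr}(J)$. Since $\iota_*\tau_x=\tau_{-x}\iota_*$, the group $\operatorname{Tr}(J)$ is stable under $\iota_*$. Changing the base point translates $\Phi$ by some $x$, which turns the Ceresa cycle into $\tau_x\Phi(C)-\tau_{-x}\iota_*\Phi(C)$; so $\operatorname{Cer}_p(C)$ modulo $\operatorname{Tr}(J)$ is independent of $p$.

All our proofs show that a multiple of the Ceresa cycle lies in $\operatorname{Tr}(J)$, and algebraic equivalence enters only through the next lemma. A translation has to be realized by a family over a \emph{compact} base whose cells have rational direction; a closed geodesic of $J$ with direction in $N$ provides one. Let $B=\mathbb{R}/L\mathbb{Z}$ be a circle, so that $J\times B$ is a torus with integral tangent lattice $N\oplus\mathbb{Z}$. Recall that a tropical $2$-cycle $W$ in it is a weighted complex of rational polygons that is balanced along each $1$-cell: the weighted sum of the primitive normal vectors pointing into the adjacent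 polygons vanishes modulo the direction of the $1$-cell. The fiber $W_b$ is the intersection of $W$ with $J\times\{b\}$. It is additive in $W$, and a polygon $\rho$ of weight $w$ that crosses $J\times\{b\}$ transversally contributes its slice with weight $w\cdot[\mathbb{Z}:\pi(N_\rho)]$, where $N_\rho$ is the lattice of integral vectors tangent to $\rho$ and $\pi$ is the projection to the second factor.

\begin{lemma}\label{lem:translation}
Suppose that $N_{\mathbb{R}}$ is spanned by vectors $n\in N$ with $Ln\in\Lambda$ for some real $L=L(n)>0$. Then $Z\equiv Z'$ implies $Z\sim Z'$. The hypothesis holds when the edge lengths are integers.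
\end{lemma}

\begin{proof}
Let $n$ and $L$ be as in the hypothesis, $B=\mathbb{R}/L\mathbb{Z}$, and let $Y,Z$ be $1$-cycles in $J$. The product $Z\times B$ is a $2$-cycle: along (vertex of $Z$)$\times$(arc of $B$) the normal vectors are the $(u,0)$ with $u$ leaving the vertex, which balance because $Z$ does, and along (segment of $Z$)$\times$(point of $B$) they are $(0,1)$ and $(0,-1)$. The shear $\Psi(z,t)=(z+tn,t)$ is well defined on $J\times B$ because $Ln\in\Lambda$. Its linear part is an automorphism of $N\oplus\mathbb{Z}$ because $n\in N$, so $\Psi_*(Z\times B)$ is a $2$-cycle. Its polygons have tangent lattices spanned by $(u,0)$ and $(n,1)$, so they are transverse to the slices with index $1$, and the fiber over $t$ is $\tau_{tn}Z$. The family $W=Y\times B+\Psi_*(Z\times B)$ therefore gives $Y+Z\sim Y+\tau_{tn}Z$ for all real $t$. Every $x\in J$ is a sum of finitely many such $tn$, so $Y+Z\sim Y+\tau_xZ$. Replacing $Y$ by $Y-\tau_xZ$ gives $Y+(Z-\tau_xZ)\sim Y$. Every element of $\operatorname{Tr}(J)$ is a finite sum of terms $Z-\tau_xZ$, signs being absorbed into $Z$, and these can be removed one at a time. If the lengths are integers,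 then $L=|D|$ works for every $n\in N$.
\end{proof}

\section{The curve on $K_4$, by hand}\label{sec:K4}

For a banana graph with base point at one vertex, $\Phi(C)$ consists of straight segments joining $0$ to the image $x$ of the other vertex. Its symmetry can be seen one segment at a time: by \eqref{eq:maps} and \eqref{eq:reverse},
\begin{equation}\label{eq:reflect}
x+au=0\quad\Longrightarrow\quad \tau_x\iota_*\langle x;a,u\rangle=\langle 0;a,-u\rangle=\langle x;a,u\rangle .
\end{equation}
The reflection $y\mapsto x-y$ turns the segment end to end. Call a cycle $X=\sum_i\langle x;a_i,u_i\rangle$ with $x+a_iu_i=0$ for all $i$ a \emph{spindle}; balancing means $([0]-[x])\otimes\sum_iu_i=0$. By \eqref{eq:reflect}, $\iota_*X=\tau_{-x}X$, so $X-\iota_*X\in\operatorname{Tr}(J)$.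

At each vertex $v$ of any curve the directions $u_h$ sum to zero. If every ray from $\Phi(v)$ in a direction $u_h$ runs into $0$, then prolonging the half-edges at $v$ up to $0$ produces a spindle $X_v$ that agrees with the star of $v$ near $\Phi(v)$. What is left of $\Phi(C)$ after subtracting all $X_v$ has no branching and should consist of closed geodesics through $0$, which $\iota$ preserves. We carry this out for the curve of Theorem~\ref{thm:K4}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95, every node/.style={font=\small}]
\node (O) at (0,0) {$O$};
\node (A) at (210:3.4) {$P_{31}$};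
\node (B) at (330:3.4) {$P_{12}$};
\node (C) at (90:3.4) {$P_{23}$};
\draw[->] (A) -- node[below] {$1;\ \varepsilon_1$} (B);
\draw[->] (B) -- node[right] {$\ 2;\ \varepsilon_2$} (C);
\draw[->] (C) -- node[left] {$3;\ \varepsilon_3\ $} (A);
\draw[->] (O) -- node[fill=white,inner sep=1pt] {$1;\ \varepsilon_1-\varepsilon_3$} (A);
\draw[->] (O) -- node[fill=white,inner sep=1pt] {$2;\ \varepsilon_2-\varepsilon_1$} (B);
\draw[->] (O) -- node[fill=white,inner sep=1pt,pos=0.35] {$1;\ \varepsilon_3-\varepsilon_2$} (C);
\end{tikzpicture}
\caption{A tropical curve on $K_4$ with algebraically trivial Ceresa cycle. Each oriented edge $e$ is labeled by its length and its direction $e^*\in N$, where $\varepsilon_1,\varepsilon_2,\varepsilon_3$ is the basis dual to the three bounded faces oriented counterclockwise.}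
\label{fig:K4}
\end{figure}

\begin{proof}[Proof of Theorem~\ref{thm:K4}]
The curve is not of hyperelliptic type by Theorem~\ref{thm:corey}. Take the basis $c_1=OP_{31}P_{12}O$, $c_2=OP_{12}P_{23}O$, $c_3=OP_{23}P_{31}O$ of $H_1(G,\mathbb{Z})$ and the dual basis $\varepsilon_1,\varepsilon_2,\varepsilon_3$ of $N$. The directions $e^*$ are shown in Figure~\ref{fig:K4}; for instance $O\to P_{12}$ occurs in $c_2$ with sign $+1$ and in $c_1$ with sign $-1$. The diagonal entries of $Q$ are the perimeters of the faces, and the others are minus the lengths of the shared spokes:
\[
Q=\begin{pmatrix}4&-2&-1\\-2&5&-1\\-1&-1&5\end{pmatrix},\qquad \det Q=4\cdot24-2\cdot11-1\cdot7=67 .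
\]
Define $\chi\colon N\to\mathbb{Z}/67$ by $\varepsilon_1,\varepsilon_2,\varepsilon_3\mapsto 13,-8,1$. The columns of $Q$ go to $52+16-1=67$, $-26-40-1=-67$ and $-13+8+5=0$, so $\chi$ kills $\Lambda$. It is surjective and $|D|=67$, so $\chi$ identifies $D$ with $\mathbb{Z}/67$. The spoke directions $\varepsilon_2-\varepsilon_1$, $\varepsilon_3-\varepsilon_2$, $\varepsilon_1-\varepsilon_3$ go to $-21$, $9$, $12$.

Take $p=O$ and write $x_v=\Phi(v)\in D$. Moving along the spokes, $\chi(x_v)=-42=25$, $9$, $12$ for $v=P_{12},P_{23},P_{31}$. For each half-edge $h$ at these vertices the table gives an integer $a_h$ with $x_v+a_hu_h=0$; the last row is the verification.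
\begin{center}
\begin{tabular}{l|ccc|ccc|ccc}
vertex $v$ & \multicolumn{3}{c|}{$P_{12}$, $\chi(x_v)=25$} & \multicolumn{3}{c|}{$P_{23}$, $\chi(x_v)=9$} & \multicolumn{3}{c}{$P_{31}$, $\chi(x_v)=12$}\\
$h$ points to & $O$ & $P_{23}$ & $P_{31}$ & $O$ & $P_{31}$ & $P_{12}$ & $O$ & $P_{12}$ & $P_{23}$\\
\hline
$\chi(u_h)$ & $21$ & $-8$ & $-13$ & $-9$ & $1$ & $8$ & $-12$ & $13$ & $-1$\\
$a_h$ & $2$ & $45$ & $38$ & $1$ & $58$ & $24$ & $1$ & $30$ & $12$\\
$\bigl(\chi(x_v)+a_h\chi(u_h)\bigr)/67$ & $1$ & $-5$ & $-7$ & $0$ & $1$ & $3$ & $0$ & $6$ & $0$
\end{tabular}
\end{center}
Let $X_v=\sum_{h\ni v}\langle x_v;a_h,u_h\rangle$ for $v=P_{12},P_{23},P_{31}$. These are spindles with three legs each. The leg of $X_v$ pointing to $O$ has $a_h$ equal to the length of the spoke, so it is the image of the spoke. For an outer edge with direction $\varepsilon_i$ and half-edges $h,h'$, the number $\ell_e-a_h-a_{h'}$ equals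
\[
1-30-38=2-45-24=3-58-12=-67 ,
\]
so \eqref{eq:legs} says that the edge minus its two legs is $-K_i$, where $K_i=\langle0;67,\varepsilon_i\rangle$ is a closed geodesic through $0$. Concretely, parametrize $K_3$ by $\mathbb{R}/67\mathbb{Z}$: the edge $P_{23}P_{31}$ is the arc $[9,12]$, and the legs are $[9,67]$ and $[0,12]$, which cover the circle once and the edge once more. Hence
\[
\Phi(C)=X_{P_{12}}+X_{P_{23}}+X_{P_{31}}-K_1-K_2-K_3 .
\]
By \eqref{eq:reflect} with $x=0$ we have $\iota_*K_i=K_i$. Therefore $\operatorname{Cer}_O(C)=\sum_v(X_v-\tau_{-x_v}X_v)$ lies in $\operatorname{Tr}(J)$, and Lemma~\ref{lem:translation} finishes the proof.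
\end{proof}

The table could be filled in because the six directions have nonzero image modulo the prime $67$. This is the generation condition, so the example is also a case of Theorem~\ref{thm:integer}(a).

\section{Integer edge lengths}\label{sec:integer}

Under the generation condition the argument of Section~\ref{sec:K4} works for every graph. Under the weaker hypothesis of Theorem~\ref{thm:integer}, the ray from $\Phi(v)$ in direction $u_h$ reaches only some point $y_h$ of $H$, and $y_h$ depends on $h$. The legs at $v$ then have boundary $\sum_h[y_h]\otimes u_h$, which need not vanish. Summing over all translates by $H$ erases the difference between points of $H$, at the cost of the factor $|H|$. For a finite subgroup $H\subset J$ put $\sigma=\sum_{y\in H}\tau_y$, and for a finite set $A\subset J$ put $[A]=\sum_{a\in A}[a]$. The next lemma replaces \eqref{eq:reflect}.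

\begin{lemma}\label{lem:averaged}
If $x+au\in H$, then $\partial\,\sigma\langle x;a,u\rangle=\bigl([H]-[x+H]\bigr)\otimes u$ and $\tau_x\iota_*\sigma\langle x;a,u\rangle=\sigma\langle x;a,u\rangle$.
\end{lemma}

\begin{proof}
As $y$ runs through $H$, the point $x+y+au$ runs once through $H$; this gives the boundary. By \eqref{eq:maps} the left side of the second identity is $\sum_y\langle -y;a,-u\rangle$, and by \eqref{eq:reverse} the right side is $\sum_y\langle x+y+au;a,-u\rangle$. Both equal $\sum_{z\in H}\langle z;a,-u\rangle$.
\end{proof}

\begin{proposition}\label{prop:integer}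
Under the hypotheses of Theorem~\ref{thm:integer}, $|H|\cdot\operatorname{Cer}_p(C)\in\operatorname{Tr}(J)$.
\end{proposition}

Theorem~\ref{thm:integer} follows from this and Lemma~\ref{lem:translation}.

\begin{proof}
We may take $p$ to be a vertex. Then $x_v=\Phi(v)\in D$ by Lemma~\ref{lem:directions}(c). Since $u_h$ generates $D/H$, for each half-edge $h$ at $v$ there is $a_h\in\mathbb{Z}$ with $y_h=x_v+a_hu_h\in H$. This is the only use of the hypothesis on $H$. Let $L_h=\langle x_v;a_h,u_h\rangle$.

\emph{Vertices.} Put $X_v=\sum_{h\ni v}\sigma L_h$. By Lemmas~\ref{lem:averaged} and~\ref{lem:directions}(b), $\partial X_v=([H]-[x_v+H])\otimes\sum_{h\ni v}u_h=0$, so $X_v$ is a cycle, and $\iota_*X_v=\tau_{-x_v}X_v$.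

\emph{Edges.} Let $e$ be a non-bridge edge from $v$ to $w$ (possibly $v=w$), with half-edges $h$ at $v$ and $h'$ at $w$, and $u=u_h=-u_{h'}$. Put $m_e=\ell_e-a_h-a_{h'}$. By \eqref{eq:legs},
\[
S_e:=\sigma\bigl(\langle x_v;\ell_e,u\rangle-L_h-L_{h'}\bigr)=\sigma\langle y_h;m_e,u\rangle=\sigma\langle0;m_e,u\rangle ,
\]
the last equality because $\sigma\tau_{y_h}=\sigma$. Moreover $y_h+m_eu=x_v+\ell_eu-a_{h'}u=x_w+a_{h'}u_{h'}=y_{h'}$, so $m_eu\in H$. Lemma~\ref{lem:averaged} with $x=0$ gives $\iota_*S_e=S_e$.

\emph{Conclusion.} Each half-edge of a non-bridge edge occurs once in the $X_v$ and once, with opposite sign, in the $S_e$. Hence $\sigma\Phi(C)=\sum_vX_v+\sum_eS_e$ and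
\[
\sigma\Phi(C)-\iota_*\sigma\Phi(C)=\sum_v\bigl(X_v-\tau_{-x_v}X_v\bigr)\in\operatorname{Tr}(J).
\]
Finally $|H|\,\Phi(C)\equiv\sigma\Phi(C)$, and applying $\iota_*$ gives $|H|\,\iota_*\Phi(C)\equiv\iota_*\sigma\Phi(C)$.
\end{proof}

\begin{example}\label{ex:unit}
The hypothesis on $H$ is restrictive. If a vertex has an odd number of non-bridge half-edges, then $|D/H|$ is odd: otherwise the $u_h$ would all map to $1$ in the quotient $\mathbb{Z}/2$ of the cyclic group $D/H$, and an odd number of them cannot sum to $0$. For $K_4$ with unit lengths, $Q$ has diagonal entries $3$ and other entries $-1$, so $|D|=\det Q=16$. Only $H=D$ is admissible, and Theorem~\ref{thm:integer} gives only $16\cdot\operatorname{Cer}_p(C)\sim0$.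
\end{example}

\section{Scaling and blocks}\label{sec:blocks}

To get density we need more than the generation condition for $G$ itself. For two loops of integer lengths $\ell_1,\ell_2$ at one vertex, $D=\mathbb{Z}/\ell_1\oplus\mathbb{Z}/\ell_2$ with the two summands generated by $e_1^*$ and $e_2^*$, and the condition holds only for $\ell_1=\ell_2=1$. The remedy is to treat the two loops separately and to scale them independently.

Recall that the relation ``$e=e'$, or $e$ and $e'$ lie on a common simple cycle'' is an equivalence relation on $E$, and that the \emph{blocks} of $G$ are the connected subgraphs formed by its classes. A block is a bridge, a loop, or a $2$-connected loopless graph with at least two edges. Let $G_1,\dots,G_r$ be the blocks that are not bridges. Every simple cycle lies in one of them and their edge sets are disjoint, so $H_1(G,\mathbb{Z})=\bigoplus_iH_1(G_i,\mathbb{Z})$ and $N=\bigoplus_iN_i$, with $e^*\in N_i$ for $e$ in $G_i$. Consequently $Q$ maps $H_1(G_i,\mathbb{Z})$ onto the period lattice $\Lambda_i\subset N_i\otimes\mathbb{R}$ of $G_i$ with the induced lengths, and $\Lambda=\bigoplus_i\Lambda_i$.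

\begin{proposition}\label{prop:blocks}
Suppose that for each $i$ the lengths on $G_i$ are $\lambda_i\ell^{(i)}$, with $\lambda_i>0$ real and $\ell^{(i)}$ a vector of positive integers; the lengths of the bridges are arbitrary. Let $C_i$ be the curve on $G_i$ with lengths $\ell^{(i)}$ and $J_i$ its Jacobian. If $n\ge1$ is an integer with $n\cdot\operatorname{Cer}(C_i)\in\operatorname{Tr}(J_i)$ for all $i$, then $n\cdot\operatorname{Cer}_p(C)\sim0$.
\end{proposition}

\begin{proof}
Let $\Lambda_i'\subset N_i$ be the period lattice of $C_i$, so that $\Lambda_i=\lambda_i\Lambda_i'$. Multiplication by $\lambda_i$ followed by the inclusion $N_i\otimes\mathbb{R}\subset N_{\mathbb{R}}$ induces an injective homomorphism $j_i\colon J_i\to J$. As $N_i$ is a direct summand of $N$, primitive vectors stay primitive, and taking images of segments with the same weights gives $j_{i*}\langle q;t,u\rangle=\langle j_i(q);\lambda_it,u\rangle$. The map $j_{i*}$ is additive, changes $\partial$ by $[q]\mapsto[j_i(q)]$, commutes with $\iota_*$, and satisfies $j_{i*}\tau_x=\tau_{j_i(x)}j_{i*}$. So it sends cycles to cycles and $\operatorname{Tr}(J_i)$ into $\operatorname{Tr}(J)$.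

Let $\Phi^i$ be an Abel--Jacobi map of $C_i$ and $Z_i=j_{i*}\Phi^i(C_i)$. For an edge $e$ of $G_i$ from $v$ to $w$, both $\Phi_p(w)-\Phi_p(v)$ and $j_i\Phi^i(w)-j_i\Phi^i(v)$ equal $\ell_ee^*$. Since $G_i$ is connected, $\Phi_p(v)-j_i\Phi^i(v)$ is a constant $x_i$ on the vertices of $G_i$, and $\Phi_p(C)=\sum_i\tau_{x_i}Z_i$. Therefore
\[
n\cdot\operatorname{Cer}_p(C)\equiv\sum_i n\,(Z_i-\iota_*Z_i)=\sum_ij_{i*}\bigl(n\cdot\operatorname{Cer}(C_i)\bigr)\in\operatorname{Tr}(J).
\]
Lemma~\ref{lem:translation} applies to $J$: every vector of $N_i$ is carried into $\Lambda_i$ by $L=\lambda_i\,|N_i/\Lambda_i'|$, and the $N_i$ span $N_{\mathbb{R}}$.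
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:torsion}]
Commensurable lengths have the form $\lambda_i\ell^{(i)}$. Let $D_i=N_i/\Lambda_i'$. Proposition~\ref{prop:integer} with $H=D_i$ shows that $n=\prod_i|D_i|$ satisfies the hypothesis of Proposition~\ref{prop:blocks}.
\end{proof}

\begin{corollary}\label{cor:blocks}
If the lengths on each $G_i$ are a positive real multiple of integer lengths that satisfy the generation condition on $G_i$, then the Ceresa cycle of $C$ is algebraically trivial. This applies to every positive multiple of an integer length vector that satisfies the generation condition on $G$.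
\end{corollary}

\begin{proof}
Use Proposition~\ref{prop:integer} with $H=0$ and Proposition~\ref{prop:blocks} with $n=1$. For integer lengths on $G$ we have $D=\bigoplus_iD_i$, and if $e^*\in N_i$ generates $D$, then it generates the summand $D_i$.
\end{proof}

\section{Density of the trivial locus}\label{sec:dense}

By Corollary~\ref{cor:blocks}, and since a product of dense sets is dense, Theorem~\ref{thm:dense} follows from the next statement.

\begin{proposition}\label{prop:dense}
Let $G$ be a graph that is a single block and not a bridge. The positive real multiples of vectors $\ell\in\mathbb{Z}_{>0}^E$ satisfying the generation condition are dense in $\mathbb{R}_{>0}^E$.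
\end{proposition}

Throughout this section $G$ is as in the proposition: it has no bridges, and any two distinct edges lie on a common simple cycle. We translate the generation condition into the coprimality of two integers, which are values of polynomials, show that the polynomials are coprime, and then find integer points in almost every direction at which the values are coprime.

\subsection*{The determinant polynomial}
Let $f(x)=\det\sum_ex_e\,e^*\otimes e^*\in\mathbb{Z}[x_e:e\in E]$, so that $f(\ell)=\det Q=|D|$ for integer lengths, and let $f_e=\partial f/\partial x_e$.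

\begin{lemma}\label{lem:trees}
We have $f=\sum_T\prod_{e\notin T}x_e$, summed over the spanning trees $T$ of $G$. Thus $f$ is homogeneous of degree $g$ and has degree exactly $1$ in each variable.
\end{lemma}

\begin{proof}
Let $A$ be the $|E|\times g$ matrix whose rows are the $e^*$ in a basis of $N$. The Cauchy--Binet formula gives $f=\sum_{|S|=g}\det(A_S)^2\prod_{e\in S}x_e$, where $A_S$ consists of the rows indexed by $S\subset E$. If $E\setminus S$ is a spanning tree, then its fundamental cycles form a basis of $H_1(G,\mathbb{Z})$ and $(e^*)_{e\in S}$ is the dual basis up to signs, so $\det A_S=\pm1$. Otherwise $E\setminus S$, having $|V|-1$ edges, contains a cycle; all $e^*$ with $e\in S$ vanish on it, so $\det A_S=0$. The variable $x_e$ occurs because $e$ is not a bridge, so that some spanning tree avoids it.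
\end{proof}

\begin{lemma}\label{lem:criterion}
If $\ell\in\mathbb{Z}_{>0}^E$ and $\gcd(f(\ell),f_e(\ell))=1$, then the class of $e^*$ generates $D$.
\end{lemma}

\begin{proof}
Increasing $\ell_e$ by $s$ replaces $Q$ by $Q+s\,e^*\otimes e^*$. The determinant becomes $f(\ell)\bigl(1+s\,e^*(Q^{-1}e^*)\bigr)$ by the rank-one formula $\det(Q+s\,vv^{\mathsf T})=\det Q\,(1+s\,v^{\mathsf T}Q^{-1}v)$, and it equals $f(\ell)+sf_e(\ell)$ because $f$ has degree $1$ in $x_e$. So $e^*(Q^{-1}e^*)=f_e(\ell)/f(\ell)$. Let $k$ be the order of $e^*$ in $D$. Then $ke^*\in\Lambda$, so $kQ^{-1}e^*\in H_1(G,\mathbb{Z})$ and $kf_e(\ell)/f(\ell)=e^*(kQ^{-1}e^*)$ is an integer. By coprimality $f(\ell)=|D|$ divides $k$, so $k=|D|$.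
\end{proof}

\begin{remark}
If $G$ is not a loop, each edge $e$ lies in some spanning tree, and Lemma~\ref{lem:trees} gives $f(\ell)>\ell_ef_e(\ell)\ge f_e(\ell)>0$. So the criterion holds for all $e$ whenever $\det Q$ is prime, as for $67$ in Section~\ref{sec:K4}. The argument below needs no prime values of $f$.
\end{remark}

If $f$ and $f_e$ shared a factor in $\mathbb{Z}[x]$, its values would divide both integers. This happens for two loops at a vertex, where $f=x_1x_2$ and $\partial f/\partial x_1=x_2$. The next lemma is the one place where we use that $G$ is a block.

\begin{lemma}\label{lem:coprime}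
For every edge $e$, the polynomials $f$ and $f_e$ have no nonconstant common factor in $\mathbb{C}[x]$.
\end{lemma}

\begin{proof}
Let $\phi$ be a nonconstant common factor and $f=\phi\psi$. Degrees in each variable add, and $f$ has degree $1$ in each, so $E=E_1\sqcup E_2$, where $E_1\neq\emptyset$ and $E_2$ index the variables occurring in $\phi$ and in $\psi$. The polynomial $f_e$ is nonzero of degree $0$ in $x_e$, so its divisor $\phi$ does not involve $x_e$; thus $e\in E_2\neq\emptyset$. A factor of a homogeneous polynomial is homogeneous, so every monomial of $f$ has degree $\deg\phi$ in the variables of $E_1$. By Lemma~\ref{lem:trees}, $|T\cap E_1|=|E_1|-\deg\phi$ for every spanning tree $T$. Choose $e_1\in E_1$ and $e_2\in E_2$ and a simple cycle $c$ through both. Extend the path $c\setminus e_1$ to a spanning tree $T$. Then $e_1\notin T$, $e_2\in T$, and $c$ is the fundamental cycle of $e_1$, so $T'=(T\setminus e_2)\cup e_1$ is a spanning tree with $|T'\cap E_1|=|T\cap E_1|+1$, a contradiction.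
\end{proof}

\subsection*{From coprime polynomials to coprime values}
In one variable, coprime polynomials over $\mathbb{Z}$ satisfy a B\'ezout identity with a constant $R$ on the right, so the gcd of their values divides $R$. We therefore restrict to lines. To remove $R$ we let the lines pass through a point $\delta$ with $f(\delta)=1$ and move from $\delta$ in steps divisible by $R$. Fix a spanning tree $T_0$ and let $\delta\in\{0,1\}^E$ be the indicator vector of $E\setminus T_0$. A monomial $\prod_{e\notin T}x_e$ is nonzero at $\delta$ only if $E\setminus T\subset E\setminus T_0$, that is, $T=T_0$; so $f(\delta)=1$.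

\begin{example}
For the banana graph with three edges, $f=x_1x_2+x_1x_3+x_2x_3$; take $\delta=(1,1,0)$ and write $f_i=\partial f/\partial x_i$. On the line $\delta+s(1,2,1)$ we get $f=1+5s+5s^2$, $f_1=1+3s$, $f_2=1+2s$, $f_3=2+3s$, and
\[
(10+15s)f_1-9f=(5+10s)f_2-4f=(5+15s)f_3-9f=1,
\]
so every positive integer $s$ gives lengths satisfying the generation condition. On the line $\delta+s(1,1,1)$ we get $f=(1+s)(1+3s)$ and $f_3=2(1+s)$, which are never coprime for $s\ge1$. Some directions must be excluded.
\end{example}

\begin{proof}[Proof of Proposition~\ref{prop:dense}]
\emph{Bad directions.} Let $Y_e=\{f=f_e=0\}\subset\mathbb{C}^E$. Each component of $\{f=0\}$ is the zero set of an irreducible factor of $f$, which does not divide $f_e$ by Lemma~\ref{lem:coprime}; by the Nullstellensatz $f_e$ does not vanish identically on it, so $\dim Y_e\le|E|-2$. Let $M$ be the set of $k\in\mathbb{C}^E$ such that $\delta+sk\in Y_e$ for some $e\in E$ and $s\in\mathbb{C}$. It is stable under nonzero scalars. As $f(\delta)=1$, necessarily $s\ne0$, so $M$ is the union of the images of the varieties $Y_e\times\mathbb{C}^*$ under the morphism $(y,s)\mapsto(y-\delta)/s$.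 These varieties have dimension at most $|E|-1$, hence so does the Zariski closure of $M$, and some nonzero polynomial vanishes on $M$. The points of $\mathbb{R}_{>0}^E$ where this polynomial is nonzero form a dense open set. So the positive rational vectors outside $M$ are dense in $\mathbb{R}_{>0}^E$, and each has the form $k/d$ with $k\in\mathbb{Z}_{>0}^E\setminus M$ and $d\in\mathbb{Z}_{>0}$.

\emph{Good points in a good direction.} Fix such $k$ and $d$. The polynomials $F(s)=f(\delta+sk)$ and $F_e(s)=f_e(\delta+sk)$ in $\mathbb{Z}[s]$ have no common complex zero. The B\'ezout identity in $\mathbb{Q}[s]$, with denominators cleared, gives $\alpha_e,\beta_e\in\mathbb{Z}[s]$ and an integer $R_e>0$ with $\alpha_eF+\beta_eF_e=R_e$. Let $R=\prod_eR_e$ and let $s$ be a positive multiple of $R$. Then $\gcd(F(s),F_e(s))$ divides $R$, and $F(s)\equiv F(0)=1\pmod R$, so this gcd is $1$ for every $e$. By Lemma~\ref{lem:criterion}, $\ell=\delta+sk\in\mathbb{Z}_{>0}^E$ satisfies the generation condition. As $s\to\infty$ through multiples of $R$, the vectors $\ell/(sd)=k/d+\delta/(sd)$ tend to $k/d$.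
\end{proof}

This proves Theorem~\ref{thm:dense}.

\begin{remark}
The only families used in this paper are translation families over a circle, so every cycle shown here to be algebraically trivial already lies in $\operatorname{Tr}(J)$. For a graph that is not of hyperelliptic type we do not describe all lengths with algebraically trivial Ceresa cycle: we have shown that this locus is dense and that it contains the lengths in Corollary~\ref{cor:blocks}.
\end{remark}

\begin{thebibliography}{1}
\bibitem{Ritter} Caelan Ritter, \emph{The Ceresa period from tropical homology}, arXiv:2405.07402 (2024).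
\end{thebibliography}
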